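# Countably many projections of half dimension

## 1. Projections, dimensions, digit sets and progressions

Everything takes place in $\mathbb R$ and $\mathbb R^2$. I start with the vocabulary.

**Definition (projections).** For $e=(e_1,e_2)\in S^1$ let $\pi_e$ be the orthogonal projection of $\mathbb R^2$ onto the line $\operatorname{span}(e)$. We identify $\pi_e(E)$ with the set of reals $\{z\cdot e:z\in E\}$.

For a product set, $\pi_e(X\times X)$ becomes the sumset $e_1X+e_2X$, where $U+V=\{u+v:u\in U,\ v\in V\}$. If $e_1e_2\ne0$ this equals $e_1(X+\theta X)$ with $\theta=e_2/e_1$. For example, if $e=(1,1)/\sqrt2$, then $\pi_e(X\times X)$ is similar to $X+X$.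

**Definition (covering and separation numbers).** For bounded nonempty $U\subset\mathbb R$ and $r>0$, $N(U,r)$ is the least number of closed intervals of length $r$ that cover $U$, and $S(U,r)$ is the largest cardinality of a subset of $U$ with pairwise distances $>r$.

Example: $N([0,1],\tfrac12)=2$, and $S([0,1],\tfrac12)=2$ (three points with two gaps $>\frac12$ do not fit). We use all the time that
$$S(U,r)\le N(U,r),\qquad N(U,2r)\le S(U,r),\qquad N(U,r)\le\lceil M\rceil N(U,Mr)\quad(M\ge1). \tag{1}$$
For the first inequality: a closed interval of length $r$ contains at most one point of a set with distances $>r$. For the second: if $\{x_i\}$ is a separated set of maximal size, each $u\in U$ is within $r$ of some $x_i$, so the intervals $[x_i-r,x_i+r]$ cover $U$. For the third: cut an interval of length $Mr$ into $\lceil M\rceil$ pieces of length at most $r$. Two consequences: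
$$N(U,r)\le 2S(U,r),\qquad N(U+[-cr,cr],r)\le\lceil 2c+1\rceil N(U,r)\quad(c\ge0). \tag{2}$$
The first is $N(U,r)\le2N(U,2r)\le2S(U,r)$. For the second, enlarge each covering interval to length $(2c+1)r$ and cut it.

**Definition (box dimension).** $\overline{\dim}_BU=\limsup_{r\to0}\log N(U,r)/\log(1/r)$; in the plane, use squares of side $r$. If the limit exists it is written $\dim_BU$. Since $N(U,r)$ is monotone in $r$, it suffices to let $r$ run through a geometric sequence.

**Definition (Hausdorff dimension).** $\mathcal H^t(E)=\lim_{\delta\to0}\inf\sum_k(\operatorname{diam}U_k)^t$, the infimum over countable covers of $E$ by sets $U_k$ of diameter at most $\delta$; $\dim_HE=\inf\{t\ge 0:\mathcal H^t(E)=0\}$.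

Examples: the Cantor set $\{(1-\lambda)\sum_{j\ge0}\lambda^j\varepsilon_j:\varepsilon_j\in\{0,1\}\}$ with $0<\lambda<\frac12$ has both dimensions equal to $\log2/\log(1/\lambda)$, so every value in $(0,1)$ occurs. The set $\mathbb Q\cap[0,1]$ has Hausdorff dimension $0$, being countable, and box dimension $1$, because closed intervals that cover it also cover $[0,1]$.

The textbook facts we need:

* (F1) $\dim_H\le\overline{\dim}_B$. Both are monotone and are preserved by invertible affine maps. $\dim_H$ of a countable union is the supremum. $\overline{\dim}_B$ does not change under closure.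
* (F2) For compact $A,B$: $\dim_HA+\dim_HB\le\dim_H(A\times B)$. For bounded $A,B$: $\overline{\dim}_B(A\times B)\le\overline{\dim}_BA+\overline{\dim}_BB$.
* (F3) Mass distribution principle: if a probability measure $\mu$ on $E$ satisfies $\mu(B(x,r))\le Cr^d$ for all $x$ and all small $r$, then $\dim_HE\ge d$.
* (F4) Fekete's lemma: if $x_{J+J'}\ge x_J+x_{J'}$ for all $J,J'\ge1$, then $x_J/J\to\sup_Jx_J/J$.
* (F5) A compact set of Hausdorff dimension $D>0$ contains, for each $0\le t\le D$, a compact subset of Hausdorff dimension $t$. For $t=0$ take a point and for $t=D$ the whole set. For $0<t<D$ the set has infinite $\mathcal H^t$-measure, so it contains a compact subset of positive finite $\mathcal H^t$-measure (Besicovitch; Falconer, *The Geometry of Fractal Sets*, Thm 5.4).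

**Definition (digit sets).** For an integer $m\ge1$ and a finite $Q\subset\mathbb R$ with $0\in Q$, put
$$X(m,Q)=\Big\{\sum_{j\ge0}2^{-mj}q_j:q_j\in Q\Big\},\qquad X^{<J}=\Big\{\sum_{0\le j<J}2^{-mj}q_j:q_j\in Q\Big\}.$$

Write $X=X(m,Q)$ and $L=\max_{x\in X}|x|$. The set $X$ is compact, as a continuous image of $Q^{\mathbb N}$. Reading off the definition,
$$X^{<J}\subset X,\quad X=X^{<J}+2^{-mJ}X,\quad X(m,Q)+X(m,Q')=X(m,Q+Q'),\quad cX(m,Q)=X(m,cQ). \tag{3}$$
Since $X\subset X^{<J}+2^{-mJ}[-L,L]$, (2) gives
$$N(X^{<J},2^{-mJ})\le N(X,2^{-mJ})\le\lceil2L+1\rceil\,N(X^{<J},2^{-mJ}). \tag{4}$$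

Example without overlap: $Q=\{0,1,\dots,M-1\}$ with $M\le2^m$. By uniqueness of finite base-$2^m$ expansions $X^{<J}$ has $M^J$ points, all in $2^{-m(J-1)}\mathbb Z$, so an interval of length $2^{-mJ}$ contains at most one of them. Hence $N(X^{<J},2^{-mJ})=M^J$, and by (4) $\dim_BX=\log_2M/m$.

Example with overlap: $m=1$, $Q=\{0,1,\theta,1+\theta\}$ with $\theta>0$ irrational. Now $X^{<J}$ has $4^J$ points, but $X\subset[0,2(1+\theta)]$ gives $N(X,2^{-J})\le\lceil2(1+\theta)2^J\rceil$. So some interval of length $2^{-J}$ contains at least $c\,2^J$ points of $X^{<J}$, with $c>0$ independent of $J$. Counting digit strings and counting intervals are different things.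

**Definition (generalized progressions).** For a finite family of reals $g=(g_i)_{i\in I}$ (repetitions allowed) and integers $N_i\ge0$, put $P(g,N)=\{\sum_ia_ig_i:a_i\in\mathbb Z,\ |a_i|\le N_i\}$ and $X_m(g,N)=X(m,P(g,N))$. Write $|g|=|I|$; if $I=\emptyset$ the set is $\{0\}$. If all bounds equal $M$ we write $P(g,M)$.

Example: $P((1,\theta),1)$ consists of the numbers $a+b\theta$ with $a,b\in\{-1,0,1\}$; there are nine of them if $\theta$ is irrational. In general $P(g,N)=-P(g,N)$ and $P(g,N)+P(g,N')=P(g,N+N')$. A sum of progressions on two families is a progression on the concatenated family. So sums and multiples of sets $X_m(\cdot,\cdot)$ with the same $m$ are again of this form.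

## 2. Can countably many projections all have dimension $t/2$?

The question, from Changhao Chen and Zhengyan Miao, "Arithmetic structure of the exceptional set of projections", arXiv:2210.12677 (2022), is this.

**Question.** For any countable $\Omega\subset S^1$ and any $t\in(0,2)$, is there a set $E\subset[0,1]^2$ with $\dim_HE=t$ and $\overline{\dim}_B\pi_e(E)=t/2$ for all $e\in\Omega$?

The value $t/2$ is natural: as soon as $\Omega$ contains two non-parallel directions $e,e'$, nothing smaller is possible. The map $z\mapsto(z\cdot e,z\cdot e')$ is linear and invertible and sends $E$ into $\pi_e(E)\times\pi_{e'}(E)$, so by (F1) and (F2)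
$$t=\dim_HE\le\overline{\dim}_B\pi_e(E)+\overline{\dim}_B\pi_{e'}(E). \tag{5}$$
If both projections have dimension $u$, then $u\ge t/2$. The question asks for a set that is extremal for (5) in countably many directions at once. The answer is yes.

**Theorem 1.** Let $\Omega\subset S^1$ be countable and $t\in(0,2)$. There is a compact set $X\subset\mathbb R$ with $0\in X$ such that an affine copy $E\subset[0,1]^2$ of $X\times X$ (a homothety followed by a translation) satisfies:

* $\dim_HE=\overline{\dim}_BE=t$;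
* $\dim_H\pi_e(E)=\overline{\dim}_B\pi_e(E)=t/2$ for all $e\in\Omega$;
* $\dim_H\pi_e(E)\ge t/2$ for all $e\in S^1$.

**Theorem 2.** Let $\Omega\subset S^1$ be countable and nonempty, $t\in[0,2]$, $u\in[0,1]$. Consider the statement: there is $E\subset[0,1]^2$ with $\dim_HE=t$ and $\overline{\dim}_B\pi_e(E)=u$ for all $e\in\Omega$.

* (i) If $\Omega$ contains two non-parallel directions, the statement holds if and only if $u\ge t/2$.
* (ii) If all directions in $\Omega$ are parallel, it holds if and only if $u\ge t-1$.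

Throughout, $s:=t/2\in(0,1)$ in connection with Theorem 1.

## 3. Slopes 0, 1, rational, irrational: what counting gives

Two axes. If $\Omega=\{(1,0),(0,1)\}$, take $E=C\times C$ with $C\subset[0,1]$ a Cantor set whose two dimensions are both $s$. By (F2), $\dim_HE=2s=t$, and both projections are $C$.

This suggests looking for $E=X\times X$ in general. For $e_1e_2\ne0$ we then need $X+\theta X$ to be no larger in dimension than $X$.

Slope 1. Take $X=X(m,\{0,\dots,M-1\})$ with $M\ge2$, $2M-1\le2^m$. Then $X+X=X(m,\{0,\dots,2M-2\})$, and the first example after (4) gives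
$$\dim_BX=\frac{\log_2M}m,\qquad\dim_B(X+X)=\frac{\log_2(2M-1)}m\le\dim_BX+\frac1m .$$
The sum is strictly larger, but the loss is at most $1/m$.

Slope $p/q$ with $p,q\ge1$. Here $X+\frac pqX=\frac1q(qX+pX)$ and $qQ+pQ\subset\{0,\dots,(p+q)(M-1)\}$, so the loss is at most $\log_2(p+q)/m$. Each single digit set leaves a loss in this bound, but we may use different digit sets at different scales, with $m\to\infty$. Keep this in mind.

Irrational slope. With $Q=\{0,\dots,M-1\}$ the set $Q+\theta Q$ has $M^2$ elements, and counting gives only $\dim_B(X+\theta X)\le2\log_2M/m$, which is useless. A sensible repair is to build powers of $\theta$ into the digits: $Q=P((1,\theta,\dots,\theta^{n-1}),M)$. Then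
$$Q+\theta Q\subset P((1,\theta,\dots,\theta^n),2M),$$
so multiplication by $\theta$ costs only one generator in $n$. There are $(2M+1)^n$ coefficient vectors for $Q$ and at most $(4M+1)^{n+1}$ elements in $Q+\theta Q$. If different coefficient vectors always gave well separated points, we would have $\dim_BX=n\log_2(2M+1)/m$. Calling this number $s$ and using $4M+1\le2(2M+1)$, the loss would be at most
$$\frac{(n+1)\log_2(4M+1)-n\log_2(2M+1)}m\le\frac sn+\frac{n+1}m ,$$
which is small when $n$ is large and $m$ is much larger than $n$.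

This is the point where the approach stops: separation can fail. Let $\theta=\sum_{k\ge1}10^{-k!}$, $q=10^{k!}$ and $p=q\sum_{j\le k}10^{-j!}\in\mathbb Z$. Then $0<q\theta-p\le2\cdot10^{k!-(k+1)!}=2q^{-k}$. Take $n=2$, $M=q$, and $m$ with $2^m\approx(2q+1)^{2/s}$, as the count demands. Up to the rounding of $m$, the scale $2^{-mJ}$ is $(2q+1)^{-2J/s}\ge q^{-4J/s}$, which exceeds $2q^{-k}$ when $k\ge4J/s+1$. So the digit $q\theta-p$ cannot be told apart from the digit $0$ at the first $J$ levels. Counting still bounds $\dim_B(X+\theta X)$ from above, but it no longer bounds $\dim_BX$ from below, and the comparison is lost. For a general $\Omega$ we know nothing about Diophantine properties of the slopes.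

The way out is not to compute either dimension. We only need the difference $\dim_B(X+\theta X)-\dim_BX$. Suppose $A_j=H+\theta H+\dots+\theta^{j-1}H$ and suppose the increments $\dim_BA_{j+1}-\dim_BA_j$ were nonincreasing in $j$. They start from $\dim_BA_0=0$, and the first $K$ of them add up to $\dim_BA_K\le1$; hence the next one is at most $1/K$, whatever the overlaps are. Decreasing increments are what a submodularity inequality provides, and such an inequality follows from Ruzsa's covering argument.

## 4. Submodularity of covering numbers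

**Lemma 1.** For bounded nonempty $U,V,W\subset\mathbb R$ and $r>0$,
$$N(U+V+W,r)\,N(W,r)\le6\,N(U+W,r)\,N(V+W+W-W,r).$$

*Proof.* We cover $U$ by few translates of a thickened $W-W$. Take a maximal family $u_1,\dots,u_m\in U$ such that $|u_i+w-u_j-w'|>r$ whenever $i\ne j$ and $w,w'\in W$. Placing an optimal separated subset of $W$ in each $u_i+W$ gives $m\,S(W,r)\le S(U+W,r)$; in particular $m$ is finite. By (1) and (2), $m\le2N(U+W,r)/N(W,r)$.

By maximality, for every $u\in U$ there are $i$ and $w,w'\in W$ with $|u+w-u_i-w'|\le r$, so $u\in u_i+W-W+[-r,r]$. Adding $V+W$,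
$$U+V+W\subset\bigcup_{i=1}^m\big(u_i+(V+W+W-W)+[-r,r]\big).$$
By (2) with $c=1$, $N(U+V+W,r)\le3m\,N(V+W+W-W,r)$. Insert the bound for $m$. $\square$

**Lemma 2.** For $X=X(m,Q)$ the box dimension $d=\dim_BX\in[0,1]$ exists, and $N(X,r)\le Cr^{-d}$ for $0<r\le1$, with $C$ depending only on $(m,Q)$.

*Proof.* The purpose is an upper bound with no $\varepsilon$ in the exponent. Put $N_J=N(X,2^{-mJ})$ and $\rho=2^{-mJ}$. Choose points $x_i\in X^{<J}$ pairwise more than $(2L+1)\rho$ apart, as many as possible. By (1) and (4) their number is at least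
$$N(X^{<J},(4L+2)\rho)\ge\frac{N(X^{<J},\rho)}{\lceil4L+2\rceil}\ge\frac{N_J}{C_1},\qquad C_1=\lceil4L+2\rceil\lceil2L+1\rceil .$$
The sets $x_i+\rho X$ lie in $X$ by (3) and in $[x_i-\rho L,x_i+\rho L]$, so their mutual distances exceed $\rho$. Placing a separated set in each,
$$N_{J+J'}\ge S(X,\rho2^{-mJ'})\ge\frac{N_J}{C_1}S(X,2^{-mJ'})\ge\frac{N_JN_{J'}}{2C_1}.$$
Hence $\log_2(N_J/2C_1)$ is superadditive in $J$. Since $1\le N_J\le\lceil2L2^{mJ}\rceil+1$, Fekete's lemma shows that $d=\lim_J\log_2N_J/(mJ)$ exists and lies in $[0,1]$. As the limit in (F4) is the supremum, also $N_J\le2C_12^{mdJ}$ for $J\ge1$. If $2^{-m(J+1)}\le r\le2^{-mJ}$ with $J\ge0$, then $N(X,r)\le N_{J+1}\le2C_12^{md}2^{mdJ}\le2C_12^{md}r^{-d}$. $\square$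

By (4), $\dim_BX$ can equally be computed from $N(X^{<J},2^{-mJ})$.

**Lemma 3.** Suppose $N_i'=N_i$ for $i\notin I_0$, and for $i\in I_0$ either $N_i\le N_i'\le3N_i$, or $N_i=0$ and $N_i'\le1$. Then
$$\dim_BX_m(g,N')\le\dim_BX_m(g,N)+|I_0|\log_23/m.$$

*Proof.* Tripling coefficient bounds must be shown to be cheap. The set $\{-3M,\dots,3M\}$ is covered by the translates of $\{-M,\dots,M\}$ by $-2M,0,2M$, and $\{-1,0,1\}$ is three translates of $\{0\}$. So $P(g,N')$ is contained in $3^{|I_0|}$ translates of $P(g,N)$. Doing this at each of $J$ levels, $X_m(g,N')^{<J}$ is contained in $3^{|I_0|J}$ translates of $X_m(g,N)^{<J}$. Compare covering numbers at scale $2^{-mJ}$, take logarithms, divide by $mJ$, and use (4). $\square$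

**Lemma 4 (submodularity).** Let $U,V,W$ be sets of the form $X_m(\cdot,\cdot)$ with the same $m$, and $W=X_m(w,M)$. Then
$$\dim_B(U+V+W)+\dim_BW\le\dim_B(U+W)+\dim_B(V+W)+|w|\log_23/m .$$

*Proof.* We turn Lemma 1 into a statement about dimensions by removing the extra $W-W$. Since $W=-W$ and $P(w,M)+P(w,M)+P(w,M)=P(w,3M)$, we have $W+W-W=X_m(w,3M)$. Lemma 1 at $r=2^{-mJ}$, $J\to\infty$, gives the inequality with $\dim_B(V+X_m(w,3M))$ in place of $\dim_B(V+W)$ and without the last term. The sets $V+X_m(w,3M)$ and $V+W$ differ only by tripled bounds on $|w|$ generators, so Lemma 3 finishes the proof. $\square$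

The error term is small when $m$ is much larger than the number of generators. Overlaps play no role.

**Lemma 5.** Let $H=X_m(h,M)$, $\theta\ne0$, $K\ge1$, and $A_j=\sum_{0\le i<j}\theta^iH$ (so $A_0=\{0\}$). Then
$$\dim_BA_{K+1}\le\dim_BA_K+\frac1K+\frac{K|h|\log_23}m .$$

*Proof.* This is the averaging argument announced in Section 3. For $0\le j\le K-1$ apply Lemma 4 with
$$U=\theta^KH,\qquad W=\theta^{K-j}A_j=\sum_{K-j\le i<K}\theta^iH,\qquad V=A_{K-j}=\sum_{0\le i<K-j}\theta^iH .$$
Then $U+V+W=A_{K+1}$, $V+W=A_K$, $U+W=\theta^{K-j}A_{j+1}$, and $W$ has $j|h|\le K|h|$ generators, all with bound $M$. Since $\dim_B$ does not change under scaling,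
$$\dim_BA_{K+1}-\dim_BA_K\le\dim_BA_{j+1}-\dim_BA_j+K|h|\log_23/m .$$
Average over $j=0,\dots,K-1$. The right side telescopes to $\frac1K(\dim_BA_K-\dim_BA_0)\le\frac1K$ plus the error. $\square$

## 5. Digit systems for more and more slopes, linked by a chain

Let $\theta_1,\theta_2,\dots$ enumerate, with repetitions if necessary, all $\theta=e_2/e_1$ with $e\in\Omega$ and $e_1e_2\ne0$. If there are none, put $\theta_p=1$ for all $p$. All $\theta_p$ are nonzero.

**Step 1: systems for the first $n$ slopes.** The purpose is a digit set whose generators are almost invariant under multiplication by each of $\theta_1,\dots,\theta_n$. Let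
$$I_n=\{0,\dots,n-1\}^n,\quad g_n=(\theta^\kappa)_{\kappa\in I_n},\quad\theta^\kappa=\prod_{i\le n}\theta_i^{\kappa_i},\quad m_n=2\prod_{l\le n}l^{l+1},\quad\eta_n=\frac{n^n\log_23}{m_n}.$$
So $|g_n|=n^n$, $1$ is a member of $g_n$, and $m_n\mid m_{n+1}$. Since $m_n\ge2n^{n+1}$, we have $\eta_n\le\log_23/(2n)\le1/n$. Let $M_0=0$, $M_a=3^{a-1}$ for $a\ge1$, and
$$Z_n(a)=X_{m_n}(g_n,M_a).$$
The integer $a$ tunes the dimension: by Lemma 3, raising $a$ by one raises $\dim_BZ_n(a)$ by at most $\eta_n$.

Example: $g_1=(1)$, $m_1=2$, and $Z_1(1)=X(2,\{-1,0,1\})$ is a translate of $X(2,\{0,1,2\})$, so it has dimension $\log_23/2$. The set $Z_1(2)=X(2,\{-3,\dots,3\})$ contains an interval, because the digits $0,1,2,3$ in base $4$ already give one. Next, $g_2=(1,\theta_1,\theta_2,\theta_1\theta_2)$ as a family, and $m_2=16$.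

**Why the systems cannot simply be put one after the other.** We want a set that looks like $Z_n$ at some scales and like $Z_{n+1}$ at finer ones, that is, like $A+\delta B$ with $A=X^{<J}$ from system $n$, $\delta=2^{-m_nJ}$, and $B$ from system $n+1$. A bound $N(A+\delta B,r)\le|A|\,N(B,r/\delta)$ for $r<\delta$ involves $|A|$, not $N(A,\delta)$, and $|A|$ may be much larger, as the overlapping example in Section 1 shows: many points of $A$ can share an interval of length $\delta$ and differ at finer scales. If $B$ equals the set $X$ that $A$ comes from, there is no problem, because $A+\delta X=X$. If both sets lie in a third digit set $X^*$ with the same $m$ and larger digits, then $A+\delta B\subset X^*$, and we only need $\dim_BX^*$ to be close to $s$. So we move from $Z_n$ to $Z_{n+1}$ through many intermediate systems, neighbors nested, all of dimension close to $s$.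

**Step 2: a two-parameter family joining $Z_n$ to $Z_{n+1}$.** We first write $Z_n(a)$ in base $2^{-m_{n+1}}$. With $\ell_n=m_{n+1}/m_n$, group digits in blocks of $\ell_n$:
$$\sum_j2^{-m_nj}q_j=\sum_k2^{-m_{n+1}k}\sum_{0\le l<\ell_n}2^{-m_nl}q_{k\ell_n+l}.$$
Hence $Z_n(a)=X_{m_{n+1}}(\tilde g_n,M_a)$ with
$$\tilde g_n=(2^{-m_nl}\theta^\kappa)_{0\le l<\ell_n,\ \kappa\in I_n},\qquad|\tilde g_n|\log_23/m_{n+1}=\ell_nn^n\log_23/m_{n+1}=\eta_n .$$
For instance $\tilde g_1=(1,2^{-2},\dots,2^{-14})$, with eight members, in base $2^{-16}$. Now put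
$$T_n(a,b)=Z_n(a)+Z_{n+1}(b)=X(m_{n+1},Q_n(a,b)),\qquad Q_n(a,b)=P(\tilde g_n,M_a)+P(g_{n+1},M_b),$$
and $f_n(a,b)=\dim_BT_n(a,b)$. The sets $Q_n(a,b)$ increase in $a$ and in $b$, so $f_n$ is nondecreasing in both, and $f_n(0,0)=0$. Since $M_{a+1}=3M_a$ for $a\ge1$ and $M_0=0$, $M_1=1$, Lemma 3 gives
$$f_n(a+1,b)\le f_n(a,b)+\eta_n,\qquad f_n(a,b+1)\le f_n(a,b)+\eta_{n+1}. \tag{6}$$
If $M_b\ge2^{m_{n+1}}$, then $T_n(0,b)$ contains all $\sum_j2^{-m_{n+1}j}a_j$ with integers $0\le a_j<2^{m_{n+1}}$ (use the generator $1$), hence $[0,1]$, and $f_n(0,b)=1$. In the same way $\dim_BZ_1(a)=1$ for large $a$.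

**Step 3: adding a multiple by an early slope costs little.** This is where Section 4 is used.

**Lemma 6.** For $1\le p\le n$ and $T=T_n(a,b)$: $\dim_B(T+\theta_pT)\le\dim_BT+10/n$.

*Proof.* Work in base $2^{-m_{n+1}}$ and let $A=Z_n(a)$, $B=Z_{n+1}(b)$. Let $\tilde h$ be the subfamily of $\tilde g_n$ with $\kappa_p=0$, and $H=X_{m_{n+1}}(\tilde h,M_a)$. As $\kappa_p$ runs through $0,\dots,n-1$,
$$A=\sum_{0\le i<n}\theta_p^iH,\qquad n|\tilde h|=|\tilde g_n|.$$
Let $A^+=A+\theta_p^nH$. Lemma 5 with $K=n$ gives $\dim_BA^+\le\dim_BA+\frac1n+\eta_n$. Likewise let $h'$ be the subfamily of $g_{n+1}$ with $\kappa_p=0$ and $H'=X_{m_{n+1}}(h',M_b)$. Then $B=\sum_{0\le i<n+1}\theta_p^iH'$, and with $B^+=B+\theta_p^{n+1}H'$ Lemma 5 with $K=n+1$ gives $\dim_BB^+\le\dim_BB+\frac1{n+1}+\eta_{n+1}$.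

Next we pass from $A$ and $B$ separately to the sum. Lemma 4 with $(U,V,W)=(\theta_p^nH,B,A)$ reads
$$\dim_B(A^++B)+\dim_BA\le\dim_BA^++\dim_B(A+B)+\eta_n ,$$
so $\dim_B(A^++B)\le\dim_BT+\frac1n+2\eta_n$. Lemma 4 with $(U,V,W)=(\theta_p^{n+1}H',A^+,B)$ gives in the same way
$$\dim_B(A^++B^+)\le\dim_B(A^++B)+\frac1{n+1}+2\eta_{n+1}.$$

Finally we compare with $T+\theta_pT=(A+\theta_pA)+(B+\theta_pB)$. The digits of $A+\theta_pA$ lie in the progression on the generators $(\theta_p^i\tilde h)_{0\le i\le n}$ of $A^+$ with bound $2M_a\le3M_a$, and similarly for $B$. The family for $A^+$ has $(n+1)|\tilde h|\le2|\tilde g_n|$ members, the one for $B^+$ has $(n+2)|h'|\le2|g_{n+1}|$. So Lemma 3 yields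
$$\dim_B(T+\theta_pT)\le\dim_B(A^++B^+)+2\eta_n+2\eta_{n+1}.$$
Altogether the loss is at most $\frac1n+\frac1{n+1}+4\eta_n+4\eta_{n+1}\le\frac{10}n$. $\square$

**Step 4: a lattice path along the level $f_n\approx s$.** We now choose parameters so that the dimension stays near $s$ while the system changes from $Z_n$ to $Z_{n+1}$.

Let $a_1$ be minimal with $\dim_BZ_1(a_1)\ge s$. Since $\dim_BZ_1(0)=0<s$, we have $a_1\ge1$, and minimality with Lemma 3 gives $\dim_BZ_1(a_1)\in[s,s+\eta_1]$. Suppose inductively that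
$$\dim_BZ_n(a_n)=f_n(a_n,0)\in[s,s+\eta_n]. \tag{7}$$
Then $a_n\ge1$, because $f_n(0,0)=0$. For $0\le a\le a_n$ let $\beta(a)$ be the least $b\ge0$ with $f_n(a,b)\ge s$. It exists because $f_n(a,b)\ge f_n(0,b)=1$ for large $b$. It is nonincreasing in $a$, $\beta(a_n)=0$, and $\beta(0)>0$.

Path $n$ starts at $(a_n,0)$. From $(a,\beta(a))$ with $a\ge1$ it steps to $(a-1,\beta(a))$, then raises $b$ by unit steps until it reaches $(a-1,\beta(a-1))$, and so on. It ends at $(0,\beta(0))$. Put $a_{n+1}=\beta(0)$. If, say, $a_n=2$, $\beta(1)=2$ and $\beta(0)=3$, the path is $(2,0),(1,0),(1,1),(1,2),(0,2),(0,3)$.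

The dimension along the path is controlled as follows.

* If $\beta(a)>0$, then $f_n(a,\beta(a)-1)<s$, so (6) gives $s\le f_n(a,\beta(a))\le s+\eta_{n+1}$. If $\beta(a)=0$, then $s\le f_n(a,0)\le f_n(a_n,0)\le s+\eta_n$.
* If $a\ge1$ and $\beta(a)\le b\le\beta(a-1)$, then by (6) and monotonicity $s-\eta_n\le f_n(a,\beta(a))-\eta_n\le f_n(a-1,\beta(a))\le f_n(a-1,b)\le f_n(a-1,\beta(a-1))$, and the last value is bounded by the first item.

So every point of path $n$ satisfies $|f_n-s|\le\max(\eta_n,\eta_{n+1})\le1/n$. As $\beta(0)>0$, the end point has $\dim_BZ_{n+1}(a_{n+1})=f_n(0,a_{n+1})\in[s,s+\eta_{n+1}]$, which is (7) for $n+1$. The induction continues. As sets,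
$$T_n(0,a_{n+1})=Z_{n+1}(a_{n+1})=T_{n+1}(a_{n+1},0). \tag{8}$$

**Step 5: the concatenated chain.** We record what the gluing will use. Each path is finite. Concatenating paths $1,2,\dots$ gives systems $(w_i,Q_i)$, $i\ge1$, with $w_i=m_{n+1}$ along path $n$, and sets $X_i=X(w_i,Q_i)$, such that:

* (P1) $\dim_BX_i\to s$.
* (P2) For each $p$, $\limsup_i\dim_B(X_i+\theta_pX_i)\le s$.
* (P3) For each $i$ there is $X_i^*\in\{X_i,X_{i+1}\}$ with $X_i^{<J}+2^{-w_iJ}X_{i+1}\subset X_i^*$ for all $J\ge0$.

(P1) is Step 4. (P2) follows from (P1) and Lemma 6, applied on the paths $n\ge p$. For (P3), suppose first that $i,i+1$ belong to the same path. Then $w_i=w_{i+1}$, and one of $Q_i,Q_{i+1}$ contains the other since one coordinate changes by one. Let $X_i^*$ be the set with the larger digit set $Q^*$. Its first $J$ digits may be any elements of $Q_i\subset Q^*$ and its remaining digits any elements of $Q_{i+1}\subset Q^*$, which is the claim. At the junction of two paths, $X_{i+1}=X_i$ as sets by (8), and $X_i^{<J}+2^{-w_iJ}X_i=X_i$.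

## 6. Gluing the chain into one compact set

Let $L_i=\max_{X_i}|x|$ and $\Gamma_i=\max(L_i,L_{i+1})+1$.

**Step 6: separated digit blocks.** For the lower bound on $\dim_H$ we need, inside each $X_i$, many blocks of digits that are truly separated. By (1) and (4),
$$S(X_i^{<p},6\Gamma_i2^{-w_ip})\ge N(X_i^{<p},12\Gamma_i2^{-w_ip})\ge c_iN(X_i,2^{-w_ip})$$
with $c_i>0$ independent of $p$. The right side is $2^{w_ip(\dim_BX_i+o(1))}$ as $p\to\infty$. So we may fix $p_i\ge1$ and $\mathcal A_i\subset X_i^{<p_i}$ with pairwise distances $>6\Gamma_i2^{-w_ip_i}$ and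
$$|\mathcal A_i|\ge2^{w_ip_i(\dim_BX_i-1/i)}. \tag{9}$$

**Step 7: the set $X$.** We use system $i$ for $J_i$ levels, then system $i+1$, and so on. Choose inductively $J_i\ge1$, a multiple of $p_i$, and put $R_0=0$, $R_i=R_{i-1}+w_iJ_i$, $Y_i=X_i^{<J_i}$,
$$X=\Big\{\sum_{i\ge1}2^{-R_{i-1}}y_i:y_i\in Y_i\Big\},\qquad X^{(i)}=\Big\{\sum_{l\ge i}2^{-(R_{l-1}-R_{i-1})}y_l:y_l\in Y_l\Big\}.$$
Each $J_i$ is taken so large that

* (a) $2^{w_iJ_i}\ge2(L_{i+1}+1)$;
* (b) $R_i\ge(i+1)w_{i+1}p_{i+1}$;
* (c) $2^{R_i/i}\ge B_i$, where $B_i$ is defined in Step 8 and depends only on $J_1,\dots,J_{i-1}$, the systems $i,i+1,i+2$ and $\theta_1,\dots,\theta_i$.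

All systems, $p_i$ and $\mathcal A_i$ were fixed before any $J_i$, and $B_i$ does not involve $J_i$, so there is no circularity.

By (a), for $l>i$ the $l$-th term of an element of $X^{(i)}$ is at most
$$L_l\prod_{k=i}^{l-1}2^{-w_kJ_k}\le L_l\prod_{k=i}^{l-1}\frac1{2(L_{k+1}+1)}\le2^{-(l-i)}$$
in absolute value. Hence
$$\sup_{x\in X^{(i)}}|x|\le L_i+1. \tag{10}$$
The series converge uniformly, so $X$ is a continuous image of the compact product $\prod Y_i$ and is compact. Also $0\in X$.

**Step 8: $\overline{\dim}_B(X+\theta_pX)\le s$ for every $p$.** The purpose is the upper bound for all projections in $\Omega$. Let $i\ge p$, $\theta=\theta_p$ and $2^{-R_{i+1}}\le r\le2^{-R_i}$. Split an element of $X$ into the stages before $i$, the stages $i$ and $i+1$, and the rest. As $2^{-R_i}=2^{-R_{i-1}}2^{-w_iJ_i}$, (P3) and (10) give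
$$X\subset\Phi_i+2^{-R_{i-1}}(Y_i+2^{-w_iJ_i}Y_{i+1})+2^{-R_{i+1}}X^{(i+2)}\subset\Phi_i+2^{-R_{i-1}}X_i^*+r[-L_{i+2}-1,L_{i+2}+1],$$
where $\Phi_i=\{\sum_{l<i}2^{-R_{l-1}}y_l:y_l\in Y_l\}$ is finite and determined by $J_1,\dots,J_{i-1}$ and the chain (for $i=1$, $\Phi_1=\{0\}$). This finite part could be huge, but it is known before $J_i$ is chosen.

(One detail about (c): $\Phi_i$ involves the systems $1,\dots,i-1$ too. These, like all systems, are fixed once and for all, so the independence of $J_i$ is not affected.)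

With $c=(1+|\theta|)(L_{i+2}+1)$, (2) gives
$$N(X+\theta X,r)\le|\Phi_i|^2\,\lceil2c+1\rceil\,N(X_i^*+\theta X_i^*,\,2^{R_{i-1}}r).$$
The set $X_i^*+\theta X_i^*$ is of the form $X(m,Q)$ and $2^{R_{i-1}}r\le2^{R_{i-1}-R_i}\le1$. Let $e_i(\theta)=\dim_B(X_i^*+\theta X_i^*)\ge0$ and let $C$ be the constant of Lemma 2 for this set. Since $(2^{R_{i-1}}r)^{-e_i(\theta)}\le r^{-e_i(\theta)}$,
$$N(X+\theta X,r)\le B_i(\theta)\,r^{-e_i(\theta)},\qquad B_i(\theta)=|\Phi_i|^2\lceil2c+1\rceil C .$$
Define $B_i=\max_{p\le i}B_i(\theta_p)$. By (c), $B_i\le2^{R_i/i}\le r^{-1/i}$, so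
$$N(X+\theta_pX,r)\le r^{-e_i(\theta_p)-1/i}\qquad(2^{-R_{i+1}}\le r\le2^{-R_i},\ i\ge p).$$
As $r\to0$ we have $i\to\infty$, and $\limsup_ie_i(\theta_p)\le s$ by (P2), because $X_i^*\in\{X_i,X_{i+1}\}$. This proves the claim. Since $0\in X$, we have $X\subset X+\theta_1X$, so also $\overline{\dim}_BX\le s$.

**Step 9: $\dim_H(X\times X)\ge2s$ and $\dim_HX\ge s$.** We put a measure on $X$ using the separated blocks. Divide the $J_i$ levels of stage $i$ into $J_i/p_i$ blocks of $p_i$ levels. Number all blocks $b=1,2,\dots$, let $i(b)$ be the stage of block $b$, $\tau_0=0$ and $\tau_b=\tau_{b-1}+w_{i(b)}p_{i(b)}$. Since $\mathcal A_i\subset X_i^{<p_i}$, concatenating blocks shows that $X$ contains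
$$X'=\Big\{\sum_{b\ge1}2^{-\tau_{b-1}}\alpha_b:\alpha_b\in\mathcal A_{i(b)}\Big\}.$$

First, separation. Let $i=i(b)$. The part of such a sum after block $b$, multiplied by $2^{\tau_b}$, is an element of $X_i$ (the rest of stage $i$, padded with zero digits) plus $2^{-(R_i-\tau_b)}$ times an element of $X^{(i+1)}$. By (10) it is at most $L_i+L_{i+1}+1\le2\Gamma_i$ in absolute value. If two codes first differ in block $b$, the block terms differ by more than $6\Gamma_i2^{-w_ip_i}2^{-\tau_{b-1}}=6\Gamma_i2^{-\tau_b}$ and the tails by at most $4\Gamma_i2^{-\tau_b}$. So the two points are at distance at least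
$$(6\Gamma_i-4\Gamma_i)2^{-\tau_b}\ge2\cdot2^{-\tau_b}. \tag{11}$$

Second, the measure. Let $\mu$ be the image on $X'$ of the product of the uniform measures on the sets $\mathcal A_{i(b)}$. Let $2^{-\tau_{b+1}}\le r<2^{-\tau_b}$. If two points of $X'$ lie in an interval of length $2r<2\cdot2^{-\tau_b}$, then by (11) their codes agree in the first $b$ blocks. So by (9), for every $x$,
$$\mu(B(x,r))\le\prod_{l\le b}|\mathcal A_{i(l)}|^{-1}\le2^{-\tau_b\sigma_b},\qquad\sigma_b=\frac1{\tau_b}\sum_{l\le b}(\tau_l-\tau_{l-1})\Big(\dim_BX_{i(l)}-\frac1{i(l)}\Big).$$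
Here $\sigma_b$ is a weighted average of numbers that tend to $s$ by (P1), and $\tau_b\to\infty$; so $\sigma_b\to s$.

Third, consecutive scales are comparable. If block $b+1$ lies in stage $i\ge2$, then $\tau_b\ge R_{i-1}$, and (b) with index $i-1$ gives $\tau_{b+1}-\tau_b=w_ip_i\le R_{i-1}/i\le\tau_b/i$. Hence $\tau_{b+1}/\tau_b\to1$. Given $\varepsilon\in(0,s)$, for all large $b$ we have $\sigma_b\ge s-\varepsilon$ and $\tau_b\ge(1-\varepsilon)\tau_{b+1}$. So for all small $r$ and all $x$,
$$\mu(B(x,r))\le2^{-\tau_{b+1}(1-\varepsilon)(s-\varepsilon)}\le r^{(1-\varepsilon)(s-\varepsilon)} .$$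
A disc of radius $r$ in the plane lies in a product of two such intervals, so $(\mu\times\mu)(B(z,r))\le r^{2(1-\varepsilon)(s-\varepsilon)}$. By (F3), and $\varepsilon\to0$, both claims follow.

**Step 10: conclusion of the proof of Theorem 1.** We combine the bounds. By Steps 8 and 9, (F1) and (F2),
$$2s\le\dim_H(X\times X)\le\overline{\dim}_B(X\times X)\le2\,\overline{\dim}_BX\le2s=t,\qquad\dim_HX=\overline{\dim}_BX=s. \tag{12}$$
Choose $h>0$ with $X\subset[-h,h]$ and let $E=\{(\frac{x+h}{2h},\frac{y+h}{2h}):x,y\in X\}\subset[0,1]^2$. Then $\dim_HE=\overline{\dim}_BE=t$.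

For any $e=(e_1,e_2)\in S^1$, $\pi_e(E)$ is similar to $e_1X+e_2X$. As $0\in X$, this contains $e_1X$ and $e_2X$, and some $e_i\ne0$. So $\dim_H\pi_e(E)\ge\dim_HX=t/2$.

Now let $e\in\Omega$. If $e_1e_2=0$, then $\pi_e(E)$ is similar to $X$ and has upper box dimension $s$. Otherwise it is similar to $X+\theta_pX$ with $\theta_p=e_2/e_1$ for some $p$, and has upper box dimension at most $s$ by Step 8. In both cases $t/2\le\dim_H\pi_e(E)\le\overline{\dim}_B\pi_e(E)\le t/2$. $\blacksquare$

So the answer to the Question is yes, with a compact set $E$.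

## 7. All possible common values: proof of Theorem 2

**Step 11: necessity.** We show that smaller $u$ are impossible. In case (i), (5) gives $t\le2u$. In case (ii), let $e\in\Omega$. Up to a rotation, $E$ is contained in the product of $\pi_e(E)$ and a bounded interval, so $t\le\overline{\dim}_B(\pi_e(E)\times\text{interval})\le u+1$.

**Step 12: sufficiency in (i).** We shrink $X\times X$ to lower its Hausdorff dimension, and keep the projections large by adding a countable set, which box dimension sees and Hausdorff dimension does not. Let $u\ge t/2$. If $u=0$, then $t=0$ and a single point works. If $u=1$, let $X=[-1,1]$. If $0<u<1$, let $X$ be the compact set constructed for Theorem 1 with parameter $2u\in(0,2)$ and the given $\Omega$. In the last two cases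
$$0\in X,\qquad\overline{\dim}_BX=u,\qquad\dim_H(X\times X)=2u,\qquad\overline{\dim}_B(e_1X+e_2X)=u\quad(e\in\Omega);$$
for $0<u<1$ this is (12) and Theorem 1, and for $u=1$ the sets are intervals and a square.

Since $t\le2u$, (F5) gives a compact $F\subset X\times X$ with $\dim_HF=t$. Let $D$ be a countable dense subset of $(X\times\{0\})\cup(\{0\}\times X)$, which lies in $X\times X$, and put $E_0=F\cup D$. Then $\dim_HE_0=\max(t,0)=t$. Let $e\in\Omega$. The set $\{z\cdot e:z\in E_0\}$ lies in $e_1X+e_2X$, so its upper box dimension is at most $u$. Its closure contains $e_1X\cup e_2X$, where some $e_i\ne0$. As upper box dimension does not change under closure, it is at least $\overline{\dim}_BX=u$. Rescale and translate $E_0$ into $[0,1]^2$.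

**Step 13: sufficiency in (ii).** The same device works with a product of a Cantor set and an interval. Let $u\ge t-1$. We may take $\Omega=\{e\}$, since $\pi_{-e}=\pi_e$. Let $C\subset[0,1]$ be compact with $\dim_HC=\overline{\dim}_BC=u$: a point if $u=0$, the Cantor set of Section 1 with $\lambda=2^{-1/u}$ if $0<u<1$, and $[0,1]$ if $u=1$. By (F1) and (F2), $\dim_H(C\times[0,1])=u+1\ge t$. By (F5) there is a compact $F\subset C\times[0,1]$ with $\dim_HF=t$. Let $D$ be a countable dense subset of $C\times\{0\}$ and $E_0=F\cup D$. Then $\dim_HE_0=t$. The projection of $E_0$ to the first axis lies in $C$ and is dense in $C$, so it has upper box dimension $u$. Rotate the first axis onto $\operatorname{span}(e)$, rescale, and translate into $[0,1]^2$. $\blacksquare$
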